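
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Finitely smooth bounded domains with non-compact automorphism group and without two-dimensional tori}


\begin{abstract}
For all $n\ge2$ and $k\ge1$ we construct bounded pseudoconvex domains in $\mathbb C^n$ with $C^k$-smooth boundary whose automorphism group is non-compact but contains no torus of dimension two. They are therefore not biholomorphic to any domain $\{|z_1|^2+\psi(z_2,\dots,z_n)<1\}$ with $\psi$ weighted homogeneous. This answers a question of Isaev and Krantz. For $n=2$ the domains are branched covers of the set of pairs of points of the unit disc at bounded hyperbolic distance; the branching makes the boundary smooth to any prescribed finite order. We also show that the examples form uncountable families of pairwise inequivalent domains, determine their exact class of smoothness among the classes $C^m$, and compute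 the dimension of their automorphism groups in most cases.
\end{abstract}

\section{The question and the answer}

Let $n\ge2$ and $k\ge1$. For a bounded domain $D\subset\mathbb C^n$ let $\operatorname{Aut}(D)$ be the group of its holomorphic automorphisms, with the topology of uniform convergence on compact subsets of $D$. A rich source of domains with non-compact automorphism group is the following. Consider
\begin{equation}\label{eq:model}
\bigl\{|z_1|^2+\psi(z_2,\dots,z_n)<1\bigr\}\subset\mathbb C^n ,
\end{equation}
where $\psi\ge0$ is a $C^k$-smooth function on $\mathbb C^{n-1}$ such that $\{\psi<1\}$ is bounded and, for some $\alpha_2,\dots,\alpha_n>0$,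
\begin{equation}\label{eq:homog}
\psi\bigl(t^{1/\alpha_2}z_2,\dots,t^{1/\alpha_n}z_n\bigr)=|t|\,\psi(z_2,\dots,z_n)
\qquad\text{for all }t\in\mathbb C,\ (z_2,\dots,z_n)\in\mathbb C^{n-1}.
\end{equation}
Here $t^{1/\alpha}=e^{\frac1\alpha(\log|t|+i\arg t)}$ with $-\pi<\arg t\le\pi$ for $t\ne0$, and $0^{1/\alpha}=0$; in particular $\psi(0)=0$. The unit ball is the case $\psi=|z_2|^2+\dots+|z_n|^2$ and $\alpha_j=2$.

Condition \eqref{eq:homog} allows us to extend the M\"obius transformations of the $z_1$-disc to the whole domain: for $|b|<1$ the map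
\begin{equation}\label{eq:modelaut}
z_1\mapsto\frac{z_1-b}{1-\bar bz_1},\qquad
z_j\mapsto\frac{(1-|b|^2)^{1/\alpha_j}z_j}{(1-\bar bz_1)^{2/\alpha_j}}\quad(j\ge2),
\end{equation}
with principal branches (note $\operatorname{Re}(1-\bar bz_1)>0$), multiplies both $1-|z_1|^2$ and, by \eqref{eq:homog} with $t=(1-|b|^2)(1-\bar bz_1)^{-2}$, $\psi$ by the factor $(1-|b|^2)/|1-\bar bz_1|^2$. So it maps \eqref{eq:model} into itself, and the map with parameter $-b$ is its inverse. As $|b|\to1$, the image $(-b,0,\dots,0)$ of $0$ tends to the boundary, so the automorphism group is non-compact.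

For $n=2$, condition \eqref{eq:homog} leaves little freedom: taking $|t|=1$ and iterating, we see that $\psi$ is rotation invariant, and then $t=|z_2|^{\alpha_2}$ gives $\psi(z_2)=|z_2|^{\alpha_2}\psi(1)$, where $\psi(1)>0$ because $\{\psi<1\}$ is bounded. Thus every domain \eqref{eq:model} in $\mathbb C^2$ is a Reinhardt domain, that is, invariant under all rotations of the individual coordinates. On the other hand, it is known that for some $0<\beta<1$ there are bounded domains in $\mathbb C^2$ with $C^{1,\beta}$-smooth boundary and non-compact automorphism group that are not biholomorphic to any Reinhardt domain, hence to no domain \eqref{eq:model}. One may suspect that such examples owe their existence to the poor regularity of the boundary, and that the domains \eqref{eq:model} are the only ones when the boundary is smoother. This is the question posed in \cite{IK}: for $k\ge2$, are there $C^k$-smooth bounded domains in $\mathbb C^n$ with non-compact automorphism group that are equivalent to no domain \eqref{eq:model}, or are the domains \eqref{eq:model} the only possibilities up to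 biholomorphic equivalence? (A $C^k$-smooth bounded domain is a bounded domain with $C^k$-smooth boundary.) We show that such domains exist for every $n\ge2$ and every finite $k$.

\subsection*{The domains}

Fix $n\ge2$, an integer $N\ge2$ and a real number $c>0$. Write points of $\mathbb C^n$ as $(a,\omega)$ with $a\in\mathbb C$ and $\omega=(\omega_1,\dots,\omega_{n-1})\in\mathbb C^{n-1}$. Put
\begin{gather}
\Theta(\omega)=\sum_{j=1}^{n-1}|\omega_j|^{2N}+\Bigl|\sum_{j=1}^{n-1}\omega_j^N\Bigr|^2,\qquad
R(a,\omega)=\sqrt{c\,\Theta(\omega)+4\bigl(\operatorname{Re}(a\,\overline{\omega_1}^{\,N})\bigr)^2},\label{eq:R}\\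
F(a,\omega)=|a|^2+|\omega_1|^{2N}+R(a,\omega),\qquad
D_{N,c}=\{(a,\omega)\in\mathbb C^n:\ F(a,\omega)<1\}.\label{eq:D}
\end{gather}
In $\mathbb C^2$, with $2c$ replaced by $c$, this is the domain
\[
|z_1|^2+|z_2|^{2N}+\sqrt{c\,|z_2|^{2N}+4\bigl(\operatorname{Re}z_1\bar z_2^{\,N}\bigr)^2}<1 .
\]

By a torus of dimension $m$ in a topological group we mean the image of an injective continuous homomorphism from $(\mathbb R/\mathbb Z)^m$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, $N\ge2$ and $c>0$.
\begin{enumerate}
\item[(i)] $D_{N,c}$ is a bounded pseudoconvex domain with boundary of class $C^{N-1,1}$ (in particular $C^{N-1}$), and $\operatorname{Aut}(D_{N,c})$ is non-compact.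
\item[(ii)] $\operatorname{Aut}(D_{N,c})$ contains no torus of dimension $\ge2$, while the automorphism group of every domain \eqref{eq:model}, even with $\psi$ merely continuous, contains one. Hence $D_{N,c}$ is not biholomorphic to any domain \eqref{eq:model}.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge2$, $k\ge1$ and $c>0$, the domain $D_{k+1,c}\subset\mathbb C^n$ is a $C^k$-smooth bounded pseudoconvex domain with non-compact automorphism group that is not biholomorphic to any domain \eqref{eq:model}.
\end{corollary}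

\begin{theorem}\label{thm:more}
Let $n\ge2$, $N,N'\ge2$ and $c,c'>0$.
\begin{enumerate}
\item[(a)] If $D_{N,c}$ and $D_{N',c'}$ are biholomorphic, then $N=N'$ and $c=c'$. So for each $(n,k)$ the domains $D_{N,c}$ with $N\ge k+1$, $c>0$ are uncountably many pairwise inequivalent examples.
\item[(b)] $\partial D_{N,c}$ is not of class $C^N$.
\item[(c)] If $N\ge3$, then $\dim\operatorname{Aut}(D_{N,c})=3$.
\end{enumerate}
\end{theorem}

By (b) none of the examples is $C^\infty$-smooth; we make no statement about that case.

\subsection*{Strategy and facts used}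

Every domain \eqref{eq:model} admits two commuting one-parameter groups of rotations: the rotations of $z_1$, and the rotations of $(z_2,\dots,z_n)$ contained in \eqref{eq:homog}. We look for a domain on which a M\"obius group still acts but which has no second, independent rotation. Section~\ref{sec:two} finds it for $n=2$, where the picture is geometric. Sections~\ref{sec:boundary} and~\ref{sec:aut} prove Theorem~\ref{thm:main}(i). The difficulty in (ii) is that a torus in $\operatorname{Aut}(D_{N,c})$ could consist of quite unknown maps. Conjugacy of maximal tori reduces the question to maps that commute with one explicit circle $S$; such maps turn out to be polynomial, and the shape of the boundary near its least smooth points determines them up to finitely many choices modulo $S$ (Section~\ref{sec:comm}). Section~\ref{sec:tori} concludes, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}.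

We use the following classical facts.
\begin{itemize}
\item[\textbf{(C)}] (H.~Cartan) For a bounded domain $D$, $\operatorname{Aut}(D)$ is a Lie group acting properly on $D$; its Lie algebra is the algebra of complete holomorphic vector fields on $D$. The isotropy group of a point is compact, and its representation on the tangent space at that point is faithful.
\item[\textbf{(M)}] (Cartan--Iwasawa--Malcev) In a connected Lie group every compact subgroup lies in a maximal compact subgroup, and maximal compact subgroups are connected and conjugate to each other. Since maximal tori of a compact connected Lie group are conjugate, it follows that in a connected Lie group every torus lies in a maximal torus and all maximal tori are conjugate.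
\item[\textbf{(R)}] A compact connected Lie group whose maximal tori have dimension $1$ is isomorphic to a circle, to $SU(2)$ or to $SO(3)$; in the last two groups some element $g$ inverts a given maximal torus: $gxg^{-1}=x^{-1}$ for all $x$ in it.
\end{itemize}

\section{Pairs of points in the disc: the case $n=2$}\label{sec:two}

This section explains where the domains come from. Apart from formula \eqref{eq:mob} and Lemma~\ref{lem:twoforms}, nothing in it is used later.

Let $\Delta$ be the unit disc. In \eqref{eq:model} the M\"obius group acts on one point $z_1\in\Delta$. Let it instead act diagonally on pairs $(P,Q)\in\Delta\times\Delta$. For $\gamma_t(P)=\frac{P-t}{1-tP}$ with $-1<t<1$,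
\begin{equation}\label{eq:mob}
\gamma_t(P)-\gamma_t(Q)=\frac{(1-t^2)(P-Q)}{(1-tP)(1-tQ)},\qquad
1-|\gamma_t(P)|^2=\frac{(1-t^2)(1-|P|^2)}{|1-tP|^2}.
\end{equation}
So the quotient $|P-Q|^2/\bigl((1-|P|^2)(1-|Q|^2)\bigr)$ is invariant. Indeed, for the hyperbolic distance $d$ of curvature $-1$ one has $\tanh\frac d2=|P-Q|/|1-\bar PQ|$, and $|1-\bar PQ|^2-|P-Q|^2=(1-|P|^2)(1-|Q|^2)$ gives
\[
\sinh^2\frac{d(P,Q)}2=\frac{|P-Q|^2}{(1-|P|^2)(1-|Q|^2)} .
\]
Hence the M\"obius group acts on $B=\{(P,Q):\sinh^2\frac{d(P,Q)}{2}<\frac2c\}$, a tube around the diagonal. As $\gamma_t$ moves $(0,0)$ to $(-t,-t)$, the automorphism group of $B$ is non-compact. To see the boundary of $B$ we use the midpoint $a=\frac12(P+Q)$ and the half-difference $v=\frac12(P-Q)$.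

\begin{lemma}\label{lem:twoforms}
Let $a,v\in\mathbb C$, $P=a+v$, $Q=a-v$ and $T\ge0$. Then
\[
|a|^2+|v|^2+\sqrt{T+4(\operatorname{Re}a\bar v)^2}<1
\iff
|P|<1,\ |Q|<1,\ T<(1-|P|^2)(1-|Q|^2).
\]
\end{lemma}

\begin{proof}
Put $m=1-|a|^2-|v|^2$. Then $1-|P|^2=m-2\operatorname{Re}a\bar v$ and $1-|Q|^2=m+2\operatorname{Re}a\bar v$, so
\[
(1-|P|^2)(1-|Q|^2)=m^2-4(\operatorname{Re}a\bar v)^2 .
\]
The left condition says $m>\sqrt{T+4(\operatorname{Re}a\bar v)^2}\ge2|\operatorname{Re}a\bar v|$. This gives $|P|,|Q|<1$ and, after squaring, the third inequality on the right. Conversely, $|P|,|Q|<1$ gives $2m=(1-|P|^2)+(1-|Q|^2)>0$, the third inequality gives $m^2>T+4(\operatorname{Re}a\bar v)^2$, and we take square roots.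
\end{proof}

With $T=2c|v|^2=\frac c2|P-Q|^2$ we obtain, in the coordinates $(a,v)$,
\[
B=\Bigl\{(a,v):\ |a|^2+|v|^2+\sqrt{2c|v|^2+4(\operatorname{Re}a\bar v)^2}<1\Bigr\}.
\]

\textbf{Branching.} The boundary of $B$ is not smooth: along the circle $|a|=1$, $v=0$ it has a conical singularity, because the root is homogeneous of degree $1$ in $v$. Now pass to the $N$-fold cover of $B$ branched along the diagonal, that is, put $v=\omega^N$. The root becomes homogeneous of degree $N$ in $\omega$, and so of class $C^{N-1,1}$. The cover is exactly $D_{N,c}\subset\mathbb C^2$, since $\Theta(\omega)=2|\omega|^{2N}$ for $n=2$. The M\"obius maps lift, because by \eqref{eq:mob} they multiply $v$ by a function without zeros that has a holomorphic $N$-th root. So $D_{N,c}$ is as smooth as we like, to finite order, and has non-compact automorphism group.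

\textbf{The missing rotation.} The rotation $P\mapsto e^{iN\theta}P$, $Q\mapsto e^{iN\theta}Q$ lifts to $S_\theta(a,\omega)=(e^{iN\theta}a,e^{i\theta}\omega)$. Is there an independent rotation? If $(a,\omega)\mapsto(a,e^{i\theta}\omega)$ preserves $D_{N,c}$, it preserves $\partial D_{N,c}$, which is $\{F=1\}$ by Proposition~\ref{prop:boundary} below. As $|a|$ and $|\omega|$ do not change, $\bigl(\operatorname{Re}(a\,e^{-iN\theta}\bar\omega^N)\bigr)^2=\bigl(\operatorname{Re}(a\,\bar\omega^N)\bigr)^2$ at every boundary point. The argument $\varphi$ of $a\bar\omega^N$ takes all values there, so $\cos^2(\varphi-N\theta)=\cos^2\varphi$ for all $\varphi$, and $e^{2iN\theta}=1$. Only finitely many rotations survive; the term $4(\operatorname{Re}a\bar\omega^N)^2$ has locked the phase of $\omega$ to the phase of $a$. The work of Section~\ref{sec:comm} is to extend this to all holomorphic maps that commute with $S$.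

\textbf{Higher dimension.} For $n\ge3$ further variables $\omega_2,\dots,\omega_{n-1}$ of the same weight are added to $\Theta$. The sum $\sum|\omega_j|^{2N}$ alone would allow the rotation of any single $\omega_j$, $j\ge2$; the coupling term $|\sum\omega_j^N|^2$ ties all phases to that of $\omega_1$.

\section{The boundary}\label{sec:boundary}

From now on $n\ge2$, $N\ge2$ and $c>0$ are arbitrary and $D=D_{N,c}$. Note that
\begin{equation}\label{eq:scale}
\Theta(\omega)>0\ \ (\omega\ne0),\qquad \Theta(z\omega)=|z|^{2N}\Theta(\omega)\ \ (z\in\mathbb C),\qquad R(a,r\omega)=r^NR(a,\omega)\ \ (r>0).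
\end{equation}

\begin{proposition}\label{prop:boundary}
$D$ is a bounded domain, $F\in C^{N-1,1}_{\mathrm{loc}}(\mathbb C^n)$, and $\partial D=\{F=1\}$ is a hypersurface of class $C^{N-1,1}$ on which $dF\ne0$.
\end{proposition}

\begin{proof}
\emph{Bounded and connected.} $D$ is open because $F$ is continuous. On $D$ we have $|a|<1$ and $c\,\Theta(\omega)<1$, so $D$ is bounded. For $0\le s\le1$,
\[
F(s^Na,s\omega)=s^{2N}\bigl(|a|^2+|\omega_1|^{2N}\bigr)+\sqrt{s^{2N}c\,\Theta(\omega)+4s^{4N}(\operatorname{Re}a\overline{\omega_1}^{\,N})^2}\ \le\ F(a,\omega),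
\]
so each point of $D$ is joined to $0$ by a path in $D$.

\emph{Regularity of $F$.} It suffices to treat $R$. Let $V=\{\omega=0\}$. Off $V$ the radicand is positive, so $R$ is real-analytic there. By \eqref{eq:scale} a derivative of $R$ with $l$ differentiations in $\omega$ (and any number in $a$) is homogeneous of degree $N-l$ in $\omega$; comparing with its values for $|\omega|=1$, it is $O(|\omega|^{N-l})$, locally uniformly in $a$. Hence all derivatives of order $\le N-1$, taken off $V$, extend continuously by $0$ to $V$, and those of order $N$ are locally bounded.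

We now use the following fact. \emph{Let $g$ be continuous, zero on $V$, and $C^1$ off $V$, with first derivatives extending continuously by $0$ to $V$. Then $g\in C^1$, with zero derivatives on $V$.} Indeed, at a point of $V$ the derivatives in the $a$-directions exist and vanish because $g=0$ on $V$. A segment in any other coordinate direction meets $V$ only at that point, so by the mean value theorem the difference quotients are values of the derivative at nearby points off $V$, and these tend to $0$.

Applying this successively to $R$ and to its derivatives of order $\le N-2$ gives $R\in C^{N-1}$, with all derivatives of order $\le N-1$ zero on $V$. A derivative of order $N-1$ is continuous, vanishes on $V$, and has locally bounded gradient off $V$. As a segment not contained in $V$ meets $V$ in at most one point, this derivative is locally Lipschitz.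

\emph{Regularity of $\partial D$.} Let $F(a,\omega)=1$. If $\omega\ne0$, the formula for $F(s^Na,s\omega)$ gives
\[
\frac{d}{ds}\Big|_{s=1}F(s^Na,s\omega)=2N|a|^2+2N|\omega_1|^{2N}+\frac{Nc\,\Theta(\omega)+8N(\operatorname{Re}a\overline{\omega_1}^{\,N})^2}{R(a,\omega)}>0 .
\]
If $\omega=0$, then $|a|=1$ and the derivative is $2N>0$. So $dF\ne0$ on $\{F=1\}$, and every point of $\{F=1\}$ is a limit of points with $F<1$. Since $\partial D\subset\{F=1\}$ by continuity of $F$, we get $\partial D=\{F=1\}$, and the implicit function theorem applies.
\end{proof}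

\begin{remark}
The hypothesis $c>0$ keeps the radicand positive off $V$. For $n=2$ and $c=0$ the root is $2|\operatorname{Re}a\bar\omega^N|$, and the condition $F<1$ says $|P|,|Q|<1$ with $v=\omega^N$: a branched cover of the bidisc, whose boundary has corners.
\end{remark}

\section{Pseudoconvexity and a non-compact family of automorphisms}\label{sec:aut}

Write $v=\omega_1^N$, $P=a+v$, $Q=a-v$; these are polynomials in $(a,\omega)$. Lemma~\ref{lem:twoforms} with $T=c\,\Theta(\omega)$ gives
\begin{equation}\label{eq:second}
D=\bigl\{(a,\omega):\ |P|<1,\ |Q|<1,\ c\,\Theta(\omega)<(1-|P|^2)(1-|Q|^2)\bigr\}.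
\end{equation}

\begin{proposition}\label{prop:psc}
$D$ is pseudoconvex.
\end{proposition}

\begin{proof}
It is enough to find a continuous plurisubharmonic exhaustion of $D$. On $D$ put
\[
u=\log\bigl(c\,\Theta(\omega)\bigr)-\log(1-|P|^2)-\log(1-|Q|^2),
\]
with $u=-\infty$ where $\omega=0$. The first term is plurisubharmonic because $\Theta$ is a sum of squared moduli of holomorphic functions, and so are the others, since $-\log(1-|P|^2)=\sum_{m\ge1}|P|^{2m}/m$. Thus $u$ is plurisubharmonic, $e^u$ is continuous, and $e^u<1$ on $D$ by \eqref{eq:second}. Hence $-\log(1-e^u)=\sum_{m\ge1}e^{mu}/m$ is continuous and plurisubharmonic, and so is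
\[
\phi=-\log(1-e^u)-\log(1-|P|^2)-\log(1-|Q|^2).
\]
All three terms are $\ge0$. If $\phi\le C$, then $|P|^2,|Q|^2\le1-e^{-C}$ and $c\,\Theta\le(1-e^{-C})(1-|P|^2)(1-|Q|^2)$. These inequalities persist for limits of such points, and by \eqref{eq:second} the limits lie in $D$. As $D$ is bounded, $\{\phi\le C\}$ is compact.
\end{proof}

We now lift the maps $\gamma_t(P)=\frac{P-t}{1-tP}$, $-1<t<1$. By \eqref{eq:mob} they multiply $v=\frac12(P-Q)$ by $(1-t^2)/\bigl((1-tP)(1-tQ)\bigr)$. So $\omega_1$ should be multiplied by an $N$-th root of this function, and in view of \eqref{eq:second} we multiply the other $\omega_j$ by the same root. For $s\in\mathbb R$ and $t=\tanh s$ put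
\[
\Phi_s(a,\omega)=\Bigl(\tfrac12\bigl(\gamma_t(P)+\gamma_t(Q)\bigr),\ \sigma_t(P,Q)\,\omega\Bigr),\qquad
\sigma_t(P,Q)=\frac{(1-t^2)^{1/N}}{(1-tP)^{1/N}(1-tQ)^{1/N}},
\]
with principal branches; on $D$ we have $\operatorname{Re}(1-tP)>0$ and $\operatorname{Re}(1-tQ)>0$.

\begin{proposition}\label{prop:noncompact}
$\{\Phi_s\}_{s\in\mathbb R}$ is a one-parameter subgroup of $\operatorname{Aut}(D)$ and $\Phi_s(0)=(-\tanh s,0)$. In particular $\operatorname{Aut}(D)$ is non-compact.
\end{proposition}

\begin{proof}
$\Phi_s$ is holomorphic on $D$ and depends smoothly on $s$. By \eqref{eq:mob} the image point $(a',\omega')$ has $(\omega_1')^N=\sigma_t^Nv=\frac12(\gamma_t(P)-\gamma_t(Q))$, so its $P$ and $Q$ are $P'=\gamma_t(P)$ and $Q'=\gamma_t(Q)$. Moreover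
\[
\Theta(\omega')=|\sigma_t|^{2N}\Theta(\omega)=\frac{(1-t^2)^2}{|1-tP|^2|1-tQ|^2}\,\Theta(\omega),
\]
and by \eqref{eq:mob} this is also the factor by which $(1-|P|^2)(1-|Q|^2)$ is multiplied. By \eqref{eq:second}, $\Phi_s(D)\subset D$.

\emph{Group law.} Let $t_1=\tanh s_1$, $t_2=\tanh s_2$ and $t_3=\tanh(s_1+s_2)=\frac{t_1+t_2}{1+t_1t_2}$. A direct computation gives $\gamma_{t_1}\circ\gamma_{t_2}=\gamma_{t_3}$. So $\Phi_{s_1}\circ\Phi_{s_2}$ and $\Phi_{s_1+s_2}$ have the same effect on $P$ and $Q$, hence on $a=\frac12(P+Q)$. They multiply $\omega$ by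
\[
\sigma_{t_1}\bigl(\gamma_{t_2}(P),\gamma_{t_2}(Q)\bigr)\,\sigma_{t_2}(P,Q)\qquad\text{and}\qquad\sigma_{t_3}(P,Q),
\]
respectively. The derivative of $\gamma_t$ at $P$ is $(1-t^2)/(1-tP)^2$, so $\sigma_t(P,Q)^{2N}$ is the product of the derivatives of $\gamma_t$ at $P$ and at $Q$, and by the chain rule the two multipliers have the same $2N$-th power. At a fixed point of $D$ their quotient is thus a $2N$-th root of unity which is continuous in $(s_1,s_2)\in\mathbb R^2$ and equals $1$ at $(0,0)$; so it is $1$. Hence $\Phi_{s_1}\circ\Phi_{s_2}=\Phi_{s_1+s_2}$. As $\Phi_0=\mathrm{id}$, each $\Phi_s$ is an automorphism.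

Finally, $\Phi_s(0)=(\gamma_t(0),0)=(-\tanh s,0)$ tends to $\partial D$ as $s\to\pm\infty$. If $\operatorname{Aut}(D)$ were compact, the orbit of $0$ would be compact in $D$.
\end{proof}

Propositions~\ref{prop:boundary}, \ref{prop:psc} and~\ref{prop:noncompact} prove Theorem~\ref{thm:main}(i).

\section{Maps that commute with the circle}\label{sec:comm}

Since $|a|$, $|\omega_1|$, $a\,\overline{\omega_1}^{\,N}$ and $\Theta(\omega)$ do not change when $(a,\omega)$ is replaced by
\[
S_\theta(a,\omega)=(e^{iN\theta}a,\,e^{i\theta}\omega),\qquad\theta\in\mathbb R/2\pi\mathbb Z,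
\]
$F$ is invariant under $S=\{S_\theta\}$, and $S$ is a circle subgroup of $\operatorname{Aut}(D)$. Its only fixed point in $D$ is $0$.

The boundary is real-analytic except along the circle $\{|a|=1,\ \omega=0\}$. We approach this circle at the rate that $S$ suggests: $\omega$ of size $\tau^{1/N}$ and $1-|a|$ of size $\tau$. To first order in $\tau$ the boundary is then described by the functions $R(e,\cdot)$, $|e|=1$.

\begin{lemma}\label{lem:asym}
Let $|e|=1$ and $\omega\ne0$. For all small $\tau>0$ there is $x_\tau\in(0,1)$ with $(x_\tau e,\tau^{1/N}\omega)\in\partial D$, and $1-x_\tau^2=\tau R(e,\omega)+O(\tau^2)$ as $\tau\to0$.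
\end{lemma}

\begin{proof}
By \eqref{eq:scale} the condition on $x=x_\tau$ is $x^2+\tau^2|\omega_1|^{2N}+\tau R(xe,\omega)=1$. For small $\tau$ the left side is less than $1$ at $x=0$ and greater than $1$ at $x=1$, so a solution exists. It satisfies $1-x_\tau^2=O(\tau)$, hence $x_\tau=1+O(\tau)$ and, as $R(\cdot,\omega)$ is smooth, $R(x_\tau e,\omega)=R(e,\omega)+O(\tau)$. Inserting this in the equation gives the claim.
\end{proof}

\begin{lemma}\label{lem:main}
Let $f:D_{N,c}\to D_{N,c'}$ be biholomorphic with $f\circ S_\theta=S_\theta\circ f$ for all $\theta$. Then $c=c'$ and $f=S_\theta\circ f_0$, where $\theta\in\mathbb R$ and $f_0$ belongs to a finite set of linear maps depending only on $n$ and $N$. In particular, the centralizer $Z(S)$ of $S$ in $\operatorname{Aut}(D_{N,c})$ is a finite union of cosets of $S$.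
\end{lemma}

\begin{proof}
Write $R$ for the function \eqref{eq:R} of $D=D_{N,c}$ and $R'$ for that of $D'=D_{N,c'}$.

\emph{Step 1: $f$ is polynomial.} As $f(0)$ is fixed by $S$, $f(0)=0$. Expand $f$ in a power series at $0$. Because $f$ commutes with $S$, a monomial $a^p\omega^q$ can occur in the first component only if $Np+|q|=N$, and in the others only if $Np+|q|=1$. As $N\ge2$, this means
\[
f(a,\omega)=\bigl(\lambda a+h(\omega),\,L\omega\bigr)
\]
with a homogeneous polynomial $h$ of degree $N$ and a linear map $L$, first near $0$ and then on $D$ by the identity theorem. Since $h$ has degree $N\ge2$, the invertible map $df(0)$ is $(a,\omega)\mapsto(\lambda a,L\omega)$; so $\lambda\ne0$ and $L$ is invertible. (For $N=1$ the variables $a$ and $\omega_j$ could mix.) Both $f$ and $f^{-1}$, which has the same form, map the disc $\{\omega=0,\ |a|<1\}$ into itself, so $|\lambda|=1$. Composing $f$ with some $S_\theta$ we may and do assume $\lambda=1$. Now $f$ is a polynomial automorphism of $\mathbb C^n$ with inverse $(a,\omega)\mapsto(a-h(L^{-1}\omega),L^{-1}\omega)$, and therefore $f(\partial D)=\partial D'$.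

\emph{Step 2: $h=0$.} Take the points $(x_\tau e,\tau^{1/N}\omega)\in\partial D$ of Lemma~\ref{lem:asym}. Their images $(x_\tau e+\tau h(\omega),\tau^{1/N}L\omega)$ lie in $\partial D'$, so
\[
|x_\tau e+\tau h(\omega)|^2+\tau^2|(L\omega)_1|^{2N}+\tau R'\bigl(x_\tau e+\tau h(\omega),L\omega\bigr)=1 .
\]
Here $|x_\tau e+\tau h(\omega)|^2=1-\tau R(e,\omega)+2\tau\operatorname{Re}(\bar e\,h(\omega))+O(\tau^2)$, and comparing the terms of order $\tau$ we get
\[
R(e,\omega)=2\operatorname{Re}\bigl(\bar e\,h(\omega)\bigr)+R'(e,L\omega)\qquad(|e|=1,\ \omega\ne0).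
\]
$R$ and $R'$ are even in $e$, and the middle term is odd. So $\operatorname{Re}(\bar e\,h(\omega))=0$ for all $|e|=1$, that is, $h=0$, and
\begin{equation}\label{eq:RR}
R(e,\omega)=R'(e,L\omega).
\end{equation}

\emph{Step 3: the phase of $\omega_1$.} Square \eqref{eq:RR} and use $4(\operatorname{Re}e\bar b)^2=2|b|^2+2\operatorname{Re}(e^2\bar b^2)$ with $b=\omega_1^N$ and $b=(L\omega)_1^N$. Both sides are trigonometric polynomials in $e$. The coefficients of $e^2$ give $(L\omega)_1^{2N}=\omega_1^{2N}$, so by unique factorization the linear form $(L\omega)_1$ is a multiple of $\omega_1$. Then $|(L\omega)_1|=|\omega_1|$, and the constant coefficients give the second part of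
\begin{equation}\label{eq:TT}
(L\omega)_1=\varepsilon\,\omega_1,\quad\varepsilon^{2N}=1;\qquad\qquad c\,\Theta(\omega)=c'\,\Theta(L\omega).
\end{equation}
For $n=2$ this finishes the proof: $\Theta(\omega)=\Theta(\varepsilon\omega)=2|\omega|^{2N}$ gives $c=c'$, and $f_0(a,\omega)=(a,\varepsilon\omega)$. For $n\ge3$ the other components of $L$ remain, and here the form of $\Theta$ enters.

\emph{Step 4: $L$ is monomial.} Write $\Theta(\omega)=\sum_{j,k}H_{jk}\,\omega_j^N\overline{\omega_k^N}$, where $H$ is the identity plus the matrix with all entries $1$; it is positive definite. An identity between polynomials in $\omega$ and $\bar\omega$ remains true when $\bar\omega$ is replaced by the conjugate of an independent variable $\eta$. So \eqref{eq:TT} gives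
\[
c\sum_{j,k}H_{jk}\,\omega_j^N\,\overline{\eta_k^N}=c'\sum_{j,k}H_{jk}\,(L\omega)_j^N\,\overline{(L\eta)_k^N}\qquad(\omega,\eta\in\mathbb C^{n-1}).
\]
For fixed $\eta$ both sides are polynomials in $\omega$. As $\eta$ varies, the vector $(\eta_k^N)_k$ takes all values in $\mathbb C^{n-1}$, and $H$ is invertible; so the left sides span $\operatorname{span}\{\omega_j^N\}$, of dimension $n-1$. The right sides lie in $\operatorname{span}\{(L\omega)_j^N\}$, of dimension at most $n-1$. Hence the two spans coincide, and no $(L\omega)_j^N$ contains a mixed monomial. If a linear form has nonzero coefficients $\lambda_p,\lambda_q$ at two variables $\omega_p,\omega_q$, its $N$-th power contains $N\lambda_p^{N-1}\lambda_q\,\omega_p^{N-1}\omega_q$, which is mixed because $N\ge2$. Therefore $(L\omega)_j=l_j\,\omega_{\pi(j)}$, where $\pi$ is a permutation because $L$ is invertible, $\pi(1)=1$ and $l_1=\varepsilon$.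

\emph{Step 5: the other phases.} Putting $\omega=(1,0,\dots,0)$ in \eqref{eq:TT}, we have $L\omega=(\varepsilon,0,\dots,0)$, so $2c=2c'$. Thus $c=c'$ and $\Theta\circ L=\Theta$. For $j\ge2$ compare the coefficients of $\omega_1^N\,\overline{\omega_{\pi(j)}^N}$: since $H_{1\pi(j)}=H_{1j}=1$, we get $1=\varepsilon^N\,\overline{l_j}^{\,N}$. So there are finitely many possibilities for $(\varepsilon,\pi,l_2,\dots,l_{n-1})$, and $f_0(a,\omega)=(a,L\omega)$.
\end{proof}

\section{Tori: proof of Theorem \ref{thm:main}(ii)}\label{sec:tori}

Let $\operatorname{Aut}(D)_0$ denote the identity component of $\operatorname{Aut}(D)$.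

\begin{corollary}\label{cor:rank}
$S$ is a maximal torus of $\operatorname{Aut}(D_{N,c})_0$, and $\operatorname{Aut}(D_{N,c})$ contains no torus of dimension $\ge2$.
\end{corollary}

\begin{proof}
By (C) and (M), $S$ lies in a maximal torus $T$ of $\operatorname{Aut}(D_{N,c})_0$. As $T$ is abelian, $T\subset Z(S)$, which is a finite union of cosets of $S$ by Lemma~\ref{lem:main}. So $\dim T\le1$ and $T=S$. Every torus in $\operatorname{Aut}(D_{N,c})$ is connected, hence lies in the identity component and in a maximal torus there. All maximal tori are conjugate to $S$, so they have dimension $1$.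
\end{proof}

\begin{lemma}\label{lem:modeltorus}
Let $G$ be a domain \eqref{eq:model} with $\psi$ merely continuous. Then $\operatorname{Aut}(G)$ contains a torus of dimension $\ge2$.
\end{lemma}

\begin{proof}
By \eqref{eq:homog} with $t=e^{is}$, $-\pi<s\le\pi$, and by iteration, $\psi$ is invariant under
\[
\rho_s:\ z_j\mapsto e^{is/\alpha_j}z_j\quad(j=2,\dots,n)
\]
for every $s\in\mathbb R$. Let $T'$ be the closure of the one-parameter group $\{\rho_s\}$ in the group of diagonal unitary matrices of size $n-1$. (If some ratio of the $\alpha_j$ is irrational, $\{\rho_s\}$ itself is not closed.) $T'$ is compact, connected and abelian, and not trivial; so it is a torus of dimension $\ge1$, and by continuity it preserves $\psi$. Together with the rotations $z_1\mapsto e^{i\theta}z_1$ it gives a torus of dimension $\ge2$ of diagonal unitary maps preserving $G$. The action is effective, since a linear map that fixes every point of the nonempty open set $G$ is the identity.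
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(ii) and Corollary \ref{cor:answer}]
A biholomorphic map between two bounded domains induces an isomorphism of topological groups between their automorphism groups. So by Corollary~\ref{cor:rank} and Lemma~\ref{lem:modeltorus} no domain \eqref{eq:model} is biholomorphic to $D_{N,c}$. With $N=k+1$, Theorem~\ref{thm:main}(i) gives a bounded pseudoconvex domain with $C^k$-smooth boundary and non-compact automorphism group.
\end{proof}

For the same reason $D_{N,c}$ is not biholomorphic to any bounded Reinhardt domain in $\mathbb C^n$, since the automorphism group of such a domain contains a torus of dimension $n\ge2$.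

\section{Inequivalence, exact smoothness and dimension}\label{sec:more}

\subsection{Proof of Theorem \ref{thm:more}(a)}

Let $f:D_{N,c}\to D_{N',c'}$ be biholomorphic, and let $S'=\{S'_\theta\}$ be the circle of $D_{N',c'}$. By Corollary~\ref{cor:rank}, both $fSf^{-1}$ and $S'$ are maximal tori of $\operatorname{Aut}(D_{N',c'})_0$, hence conjugate there. After composing $f$ with an automorphism of $D_{N',c'}$ we may assume $fSf^{-1}=S'$. Since the only continuous automorphisms of a circle are the identity and the inversion, $fS_\theta f^{-1}=S'_{\pm\theta}$ with a fixed sign. The unique fixed points correspond, so $f(0)=0$, and $df(0)$ intertwines the circle representations with weights $(N,1,\dots,1)$ and $\pm(N',1,\dots,1)$. As $N$, $N'$ and $1$ are positive, the sign is $+$, and then $N=N'$. Now $f$ commutes with $S_\theta=S'_\theta$, and Lemma~\ref{lem:main} gives $c=c'$. \qed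

\subsection{Proof of Theorem \ref{thm:more}(b)}

The idea is that the Taylor expansion of the boundary at $(1,0)$ would turn $R(1,\cdot)$ into a polynomial, which it is not. Suppose $\partial D$ is of class $C^N$ near $(1,0)$. The first derivatives of $R$ vanish on $\{\omega=0\}$, so the tangent space of $\partial D$ at $(1,0)$ is $\{\operatorname{Re}da=0\}$. Hence near this point $\partial D$ is a graph $\operatorname{Re}a=X(\operatorname{Im}a,\omega)$ with $X$ of class $C^N$. For $x=X(0,\omega)$ we have
\[
x^2+|\omega_1|^{2N}+R(x,\omega)=1 .
\]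
As $\omega\to0$, $x\to1$; by homogeneity in $\omega$, $R(x,\omega)=R(1,\omega)+o(|\omega|^N)$ and $R(1,\omega)=O(|\omega|^N)$. Therefore
\[
X(0,\omega)=1-\tfrac12R(1,\omega)+o(|\omega|^N).
\]
On the other hand $X(0,\omega)=\sum_{j=0}^NT_j(\omega)+o(|\omega|^N)$ by Taylor's formula, with homogeneous polynomials $T_j$ of degree $j$ in $\operatorname{Re}\omega,\operatorname{Im}\omega$. Comparing powers of $r$ along the rays $r\omega$, $r\to0^+$, we find $R(1,\omega)=-2T_N(\omega)$. So $R(1,\cdot)$ is a polynomial in $\operatorname{Re}\omega,\operatorname{Im}\omega$, and its restriction to $\omega=(e^{i\varphi},0,\dots,0)$ is a trigonometric polynomial $q$ with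
\[
q(\varphi)^2=2c+4\cos^2N\varphi=2c+2+2\cos2N\varphi .
\]
With $w=e^{i\varphi}$ this says that $w^{2N}+w^{-2N}+2c+2$ is the square of a Laurent polynomial in $w$. Its zeros in $\mathbb C\setminus\{0\}$ are the solutions of $W^2+(2c+2)W+1=0$, $W=w^{2N}$. Because $c>0$, the discriminant $(2c+2)^2-4$ is positive, so there are two distinct roots $W$, both nonzero, and the $4N$ zeros $w$ are simple. But a square has no simple zeros, a contradiction. \qed

\subsection{Proof of Theorem \ref{thm:more}(c)}

Let $N\ge3$, and let $\mathfrak g$ be the Lie algebra of $\operatorname{Aut}(D)$, $D=D_{N,c}$. We decompose $\mathfrak g$ under $S$: first the stabilizer of $0$, then the directions in which $0$ can be moved.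

\emph{The isotropy group.} Let $K$ be the isotropy group of $0$ and $K_0$ its identity component. $K$ is compact and contains $S$, and by Corollary~\ref{cor:rank} $S$ is a maximal torus of $K_0$. If $K_0\ne S$, then by (R) some element of $K_0$ conjugates each $S_\theta$ to $S_{-\theta}$, so the weights of $S$ on $T_0D=\mathbb C^n$ would be symmetric under change of sign. But they are $N,1,\dots,1$. Hence $K_0=S$.

\emph{Weights.} $S$ acts on $\mathfrak g$ by $X\mapsto(S_\theta)_*X$, and evaluation $\mathfrak g\to T_0D=\mathbb C^n$ is equivariant. Its kernel is the Lie algebra of $K$, that is, $\mathfrak s=\operatorname{Lie}(S)$, on which $S$ acts trivially. Hence, as real representations of $S$,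
\[
\mathfrak g=\mathfrak s\oplus\mathfrak g_N\oplus\mathfrak g_1 ,
\]
where evaluation at $0$ embeds $\mathfrak g_N$ into $\mathbb C\,\partial_a$ (weight $N$) and $\mathfrak g_1$ into $\bigoplus_j\mathbb C\,\partial_{\omega_j}$ (weight $1$). The generator of the one-parameter group $\Phi_s$ has the value $(-1,0)$ at $0$ by Proposition~\ref{prop:noncompact}, so its component in $\mathfrak g_N$ is nonzero. As the image of $\mathfrak g_N$ in $\mathbb C\,\partial_a$ is invariant under the rotations $e^{iN\theta}$, $\dim_{\mathbb R}\mathfrak g_N=2$. It remains to show $\mathfrak g_1=0$.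

\emph{The form of $X\in\mathfrak g_1$.} As $\mathfrak g_1$ has weight $1$, $(S_\theta)_*X=\cos\theta\,X+\sin\theta\,\dot X$ with some $\dot X\in\mathfrak g_1$. So $X=X_++X_-$, where $X_\pm=\frac12(X\mp i\dot X)$ are holomorphic vector fields on $D$ with $(S_\theta)_*X_\pm=e^{\pm i\theta}X_\pm$. The map $(S_\theta)_*$ multiplies $a^p\omega^q\partial_a$ by $e^{i\theta(N-Np-|q|)}$ and $a^p\omega^q\partial_{\omega_j}$ by $e^{i\theta(1-Np-|q|)}$. So in $X$ only terms with $Np+|q|=N\mp1$ in $\partial_a$, and with $Np+|q|\in\{0,2\}$ in $\partial_{\omega_j}$, occur. Since $N\ge3$,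
\[
X=\bigl(p(\omega)+a\,\ell(\omega)+q(\omega)\bigr)\partial_a+\sum_j\bigl(c_j+Q_j(\omega)\bigr)\partial_{\omega_j},
\]
where $p,\ell,q,Q_j$ now denote homogeneous polynomials of degrees $N-1$, $1$, $N+1$, $2$, and the $c_j$ are constants. (For $N=2$ terms $a\,\partial_{\omega_j}$ would also be possible.)

\emph{Tangency.} $X$ is polynomial, so it has a local flow near every point of $\partial D$, and on $D$ this flow agrees with the one generated there by the complete field $X$. The derivative of $F$ along the flow is $2\operatorname{Re}(XF)$. If $\operatorname{Re}(XF)\ne0$ at a boundary point, the flow of $X$ or of $-X$ carries that point, and hence nearby points of $D$, into $\{F>1\}$, contradicting the completeness of $X$ on $D$. So $\operatorname{Re}(XF)=0$ on $\partial D$, where $XF=(p+a\ell+q)F_a+\sum_j(c_j+Q_j)F_{\omega_j}$ with $F_a=\partial F/\partial a$, $F_{\omega_j}=\partial F/\partial\omega_j$.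

\emph{Asymptotics.} Evaluate at the points $(x_\tau e,\tau^{1/N}\omega)$ of Lemma~\ref{lem:asym}; recall $x_\tau=1+O(\tau)$. By homogeneity of the derivatives of $R$ in $\omega$, at these points
\[
F_a=x_\tau\bar e+O(\tau),\qquad F_{\omega_j}=\tau^{1-\frac1N}R_{\omega_j}(x_\tau e,\omega)+O(\tau^{2-\frac1N}),
\]
and therefore
\[
XF=\tau^{\frac1N}\ell(\omega)+\tau^{1-\frac1N}\Bigl(\bar e\,p(\omega)+\sum_jc_jR_{\omega_j}(e,\omega)\Bigr)+O(\tau^{1+\frac1N}).
\]
Here we used $e\bar e=1$ and $\tau^{2-\frac1N}=O(\tau^{1+\frac1N})$, valid for $N\ge2$. Because $N\ge3$, $\frac1N<1-\frac1N$, and the two leading orders can be separated. The order $\tau^{1/N}$ gives $\operatorname{Re}\ell(\omega)=0$ for all $\omega$, so $\ell=0$. The next order gives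
\[
\operatorname{Re}\Bigl(\bar e\,p(\omega)+\sum_jc_jR_{\omega_j}(e,\omega)\Bigr)=0\qquad(|e|=1,\ \omega\ne0).
\]
The first term is odd in $e$ and the second is even, so $\operatorname{Re}\sum_jc_jR_{\omega_j}(e,\omega)=0$. If $\mathbf c=(c_j)\ne0$, take $\omega=r\mathbf c$ with $r>0$:
\[
0=2\operatorname{Re}\sum_jc_jR_{\omega_j}(e,r\mathbf c)=\frac{d}{dr}R(e,r\mathbf c)=N\,r^{N-1}R(e,\mathbf c)>0,
\]
a contradiction. So $\mathbf c=0$, hence $X(0)=0$, and $X=0$ because evaluation at $0$ is injective on $\mathfrak g_1$.

Thus $\mathfrak g_1=0$ and $\dim\operatorname{Aut}(D)=\dim\mathfrak g=1+2=3$. \qed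

\begin{thebibliography}{9}
\bibitem{IK} A. V. Isaev and S. G. Krantz, ``Finitely smooth Reinhardt domains with non-compact automorphism group'', arXiv:math/9606201 (1996).
\end{thebibliography}

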